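\title{Last-iterate rates of random reshuffling for nonsmooth convex problems: failure in one epoch and the $\log\log n$ threshold}

\begin{abstract}
We study the proximal subgradient method with random reshuffling for $F=\frac1n\sum_{i=1}^nf_i+\psi$, where the $f_i$ are convex and Lipschitz and $\psi$ is $\mu$-strongly convex, $\mu\ge0$. We ask whether some stepsize rule gives its last iterate the rates of proximal SGD, namely $O(GD/\sqrt T)$ for $\mu=0$ and $\widetilde O\big(\mu D^2/T^2+G^2/(\mu T)\big)$ for $\mu>0$, for every number of steps $T\ge n$. The answer is no in both cases. After one epoch, for every stepsize sequence, there are instances on which the method is slower by a factor of order $n^{1/6}$ and $n^{1/3}$, respectively, whatever the order of the components. The obstruction is confined to very few epochs: explicit stepsizes attain both rates once the number of epochs exceeds a constant multiple of $\log\log n$, and for $\mu=0$ this order is necessary.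
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Setting}

Let $n\in\mathbb N$, $[n]=\{1,\dots,n\}$, and
\[
F=f+\psi,\qquad f=\frac1n\sum_{i=1}^nf_i .
\]
Each $f_i:\mathbb R^d\to\mathbb R$ is convex, so its subdifferential $\partial f_i(x)=\{g: f_i(y)\ge f_i(x)+\langle g,y-x\rangle\ \text{for all }y\}$ is nonempty at every $x$. The regularizer $\psi:\mathbb R^d\to\mathbb R\cup\{+\infty\}$ is proper, closed and $\mu$-strongly convex with $\mu\ge0$, meaning that $\psi-\frac\mu2\|\cdot\|^2$ is convex; the indicator function of a nonempty closed convex set is allowed. We are given numbers $G_i$ with $\|g\|\le G_i$ for all $g\in\partial f_i(x)$ and all $x\in\operatorname{dom}\psi$. They are any valid bounds, not necessarily the smallest ones. Put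
\[
\bar G=\frac1n\sum_{i=1}^nG_i,\qquad G=\Big(\frac1n\sum_{i=1}^nG_i^2\Big)^{1/2},\qquad\text{so that }\bar G\le G .
\]
We assume that $F$ has a minimizer $x_\star$, write $F_\star=F(x_\star)$, fix a starting point $x_1\in\operatorname{dom}\psi$, and put $D=\|x_1-x_\star\|$. We assume $D>0$ and $G>0$. These data form an \emph{instance}. The case $\mu=0$ is the \emph{general convex} case and $\mu>0$ is the \emph{strongly convex} case.

The method runs for $T$ steps, and $T$ need not be a multiple of $n$. Steps are grouped into \emph{epochs} of $n$ consecutive steps, and epoch $k$ has a permutation $\sigma_k$ of $[n]$. Step $t=(k-1)n+i$, the step at \emph{position} $i\in[n]$ of epoch $k$, takes a subgradient $g_t\in\partial f_{\sigma_k(i)}(x_t)$ and sets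
\begin{equation}\label{eq:step}
x_{t+1}=\operatorname*{arg\,min}_{x\in\mathbb R^d}\Big\{\psi(x)+\langle g_t,x\rangle+\frac1{2\eta_t}\|x-x_t\|^2\Big\}
\end{equation}
with a deterministic stepsize $\eta_t>0$. Under \emph{random reshuffling} (RR) the $\sigma_k$ are independent and uniform among all permutations of $[n]$. \emph{Proximal SGD} is the same method with the index drawn uniformly and with replacement at every step. The quantity of interest is the \emph{gap} $F(x_{T+1})-F_\star$ of the last iterate.

A \emph{choice of subgradients} is always nonanticipative: $g_t$ is a deterministic function of the indices sampled up to and including step $t$. (Extra randomness independent of the permutations can be conditioned on.) The probability space is then finite, and $x_t$ is a function of the indices sampled before step $t$.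

\subsection{The question}

In the following known rates, $O(\cdot)$ hides only a universal constant, and $\widetilde O(\cdot)$ also hides a factor polylogarithmic in $T$ and $n$. The expected gap of proximal SGD is
\begin{equation}\label{eq:sgd}
O\Big(\frac{GD}{\sqrt T}\Big)\quad(\mu=0),\qquad \widetilde O\Big(\frac{\mu D^2}{T^2}+\frac{G^2}{\mu T}\Big)\quad(\mu>0).
\end{equation}
For RR the known bounds are $\widetilde O\big(n^{1/4}\sqrt{\bar GG}\,D/\sqrt T\big)$ for $\mu=0$ with suitable stepsizes, and $\widetilde O\big(\mu D^2/T^2+\sqrt n\,\bar GG/(\mu T)\big)$ for $\mu>0$ with $\eta_t=2/(\mu t)$. When all $G_i$ are equal, they are worse than \eqref{eq:sgd} by the factors $n^{1/4}$ and $\sqrt n$. The question whether RR can be proved to guarantee the rates \eqref{eq:sgd} comes from \cite{LZ}. We consider it in the following form.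

\medskip
\noindent\textbf{Question (a).} Are there a stepsize rule $\eta_t=\eta_t(t,T,n,\bar G,G,D)>0$ and a universal constant $C$ such that RR satisfies $\mathbb E[F(x_{T+1})-F_\star]\le CGD/\sqrt T$ for every $n$ and $d$, every instance with $\mu=0$, every $T\ge n$ and every choice of subgradients?

\medskip
\noindent\textbf{Question (b).} Are there a stepsize rule $\eta_t=\eta_t(t,T,n,\mu,\bar G,G,D)>0$ and a polylogarithmic factor $L(T,n)$, with a universal constant, such that RR satisfies $\mathbb E[F(x_{T+1})-F_\star]\le L(T,n)\big(\frac{\mu D^2}{T^2}+\frac{G^2}{\mu T}\big)$ for every $n$ and $d$, every instance with $\mu>0$, every $T\ge n$ and every choice of subgradients?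

\medskip
With replacement, the index $j$ of step $t$ is independent of $x_t$, so $\mathbb Ef_j(x_t)=\mathbb Ef(x_t)$ and $\mathbb E\|g_t\|^2\le G^2$: on average each step sees the true objective. Under RR the index at position $i$ is uniform only on the $n-i+1$ indices not yet used in the epoch, and $x_t$ depends on which these are. The simplest cases suggest that this dependence is harmless. If all $f_i$ are equal, the two methods coincide. If $\psi=0$, the stepsize is a constant $\eta$, and each $f_i$ is affine with gradient $c_i$ on the region visited, then one epoch of RR moves the iterate by exactly $-\eta\sum_ic_i$, while $n$ steps of SGD do so only in the mean. One would therefore guess that the answer to both questions is yes.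

\subsection{Results}

The guess is wrong, already for a single epoch.

\begin{theorem}[one epoch]\label{thm:one}
Let $T=n$, let $G,D>0$, and let $\eta_1,\dots,\eta_n>0$ be arbitrary.
\begin{itemize}
\item[(a)] There are an instance with $\psi=0$, $G_i=G$ for all $i$ and $\|x_1-x_\star\|=D$, and a choice of subgradients, such that for every permutation $\sigma_1$
\[
F(x_{n+1})-F_\star\ \ge\ \frac{GD}{68\,n^{1/3}}=\frac{n^{1/6}}{68}\cdot\frac{GD}{\sqrt T}.
\]
\item[(b)] For every $\mu>0$ there are an instance with $\psi=\frac\mu2\|\cdot\|^2$, $G_i=G$ for all $i$ and $\|x_1-x_\star\|=D$, and a choice of subgradients, such that for every permutation $\sigma_1$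
\[
F(x_{n+1})-F_\star\ \ge\ \min\Big\{\frac{\mu D^2}8,\ \frac{G^2}{1152\,\mu\,n^{2/3}}\Big\}.
\]
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
The answer to Question (a) and to Question (b) is no.
\end{corollary}

\begin{proof}
Take $T=n$ and $G_i=G$. The rule then fixes the stepsizes, and Theorem~\ref{thm:one} applies to them. In (a) it forces $n^{1/6}\le68C$ for all $n$, which is false. In (b) take $\mu=G=D=1$. Then $\frac1{1152}n^{-2/3}\le L(n,n)(n^{-2}+n^{-1})\le2L(n,n)/n$, so $L(n,n)\ge n^{1/3}/2304$ for all $n$, which is impossible for polylogarithmic $L$.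
\end{proof}

The next two theorems show how long the obstruction survives.

\begin{theorem}[several epochs]\label{thm:many}
Let $T=Kn$ and $\Lambda=91+5\log_2n$, and assume $n^{1/2^{K+1}}>2\Lambda^2$. Let $G,D>0$ and let $\eta_1,\dots,\eta_T>0$ be arbitrary. In each case below there are an instance with $G_i=G$ for all $i$ and $\|x_1-x_\star\|=D$, and a choice of subgradients, such that the bound holds for all permutations $\sigma_1,\dots,\sigma_K$.
\begin{itemize}
\item[(a)] With $\psi=0$:\quad $\displaystyle F(x_{T+1})-F_\star\ge\frac{n^{1/2^{K+2}}}{2\sqrt2\,\Lambda}\cdot\frac{GD}{\sqrt n}$.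
\item[(b)] With $\psi=\frac\mu2\|\cdot\|^2$, $\mu>0$:\quad $\displaystyle F(x_{T+1})-F_\star\ge\min\Big\{\frac{\mu D^2}8,\ \frac{n^{1/2^{K+1}}}{2\Lambda^2}\cdot\frac{G^2}{\mu n}\Big\}$.
\end{itemize}
\end{theorem}

\begin{theorem}[upper bounds]\label{thm:upper}
Put $K=\lfloor T/n\rfloor$ and $J=\lceil\log_2\max(1,\log_2n)\rceil$. In each case below there is a stepsize rule of the form allowed in Questions (a) and (b) such that RR satisfies the bound for every instance, every $T$ in the stated range and every choice of subgradients.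
\begin{itemize}
\item[(a)] If $\mu\ge0$ and $K\ge2J+6$:\quad $\displaystyle\mathbb E[F(x_{T+1})-F_\star]\le723\,\frac{GD}{\sqrt T}$.
\item[(b)] If $\mu>0$ and $K\ge4J+13$:\quad $\displaystyle\mathbb E[F(x_{T+1})-F_\star]\le25000\,\ln(eT)\,\frac{G^2}{\mu T}$.
\item[(c)] If $\mu\ge0$ and $T\ge n$:\quad $\displaystyle\mathbb E[F(x_{T+1})-F_\star]\le224\,GD\Big(\frac{2+\log_2n}n\Big)^{1/3}$.
\end{itemize}
\end{theorem}

We record what these statements give together.

\emph{One epoch.} By Theorems~\ref{thm:one}(a) and \ref{thm:upper}(c), the optimal general convex rate at $T=n$ is $n^{1/6}GD/\sqrt T$ up to a factor $(\log n)^{1/3}$.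

\emph{A fixed number of epochs.} Fix $K$ and let $n\to\infty$ with $T=Kn$. The bound of Theorem~\ref{thm:many}(a) exceeds $GD/\sqrt T$ by a factor of at least $n^{1/2^{K+2}}/(2\sqrt2\Lambda)\to\infty$. For $\mu=G=D=1$ the minimum in Theorem~\ref{thm:many}(b) is its second entry, which exceeds $T^{-2}+T^{-1}\le2/n$ by a factor of at least $n^{1/2^{K+1}}/(4\Lambda^2)$; this grows faster than any polylogarithm. So both rates \eqref{eq:sgd} fail at $T=Kn$.

\emph{The threshold.} If $K\le\log_2\ln n-\log_2\ln\Lambda-3$, then $2^{K+2}\le\ln n/(2\ln\Lambda)$, that is, $n^{1/2^{K+2}}\ge\Lambda^2$. The hypothesis of Theorem~\ref{thm:many} then holds, and in (a) the gap exceeds $GD/\sqrt T$ by the unbounded factor $\Lambda/(2\sqrt2)$. This range of $K$ reaches $(1-o(1))\log_2\log_2n$, while by Theorem~\ref{thm:upper} the rates hold once $K\ge2\log_2\log_2n+O(1)$ in (a) and $K\ge4\log_2\log_2n+O(1)$ in (b). The critical number of epochs in the general convex case is thus $\Theta(\log\log n)$.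

We do not prove upper bounds matching Theorem~\ref{thm:many} for $2\le K\lesssim\log\log n$, nor an upper bound matching Theorem~\ref{thm:one}(b).

Section~\ref{sec:toy} shows the mechanism of the lower bounds for $n=3$, and Section~\ref{sec:lower} proves Theorems~\ref{thm:one} and \ref{thm:many}. Sections~\ref{sec:epoch}--\ref{sec:upperproof} prove Theorem~\ref{thm:upper} and can be read independently.

\section{Hiding a displacement from the method}\label{sec:toy}

For a vector $x$ let $x_-$ be the vector with entries $\max(-x_c,0)$, and let $\mathbf e_c$ be the unit vector of coordinate $c$. The function $x\mapsto\|x_-\|$ is the distance to the nonnegative orthant, so it is convex and $1$-Lipschitz. It vanishes on the orthant but has many subgradients on its boundary.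

\begin{lemma}\label{lem:neg}
Let $N(x)=\|x_-\|$ and $x\ge0$. Then $0\in\partial N(x)$, and $-\mathbf e_c\in\partial N(x)$ for every $c$ with $x_c=0$.
\end{lemma}

\begin{proof}
We have $N(x)=0$. For all $y$, $N(y)\ge0$ and $N(y)\ge-y_c=\langle-\mathbf e_c,y-x\rangle$.
\end{proof}

A term $\delta\|x_-\|$ in every component therefore lets an adversary push the iterate, at step $t$, by $\delta\eta_t$ along a coordinate not used before. The pushes are orthogonal and add up to a displacement of length $\delta\sqrt Q$, where $Q=\sum_t\eta_t^2$. This displacement costs something only if $F$ grows along it with some slope $a>0$. If every component carries that slope, the method sees it and walks back a distance up to $aS$, where $S=\sum_t\eta_t$. The displacement survives only when $aS\lesssim\delta\sqrt Q$, and the resulting gap is about $a\delta\sqrt Q\approx\delta^2Q/S$, which is $\delta^2\eta$ for a constant stepsize $\eta$. Under sampling without replacement the slope can instead be placed in components that have already been used.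

\begin{example}\label{ex:three}
Let $n=T=3$ and $\psi=0$. Take six coordinates $(p,i)$ with $p\in\{1,2,3\}$ and $i\in\{2,3\}$, and
\[
f_j(x)=a\sqrt{x_{j,2}^2+x_{j,3}^2}+\delta\|x_-\|,\qquad j=1,2,3,\qquad x_1=0 .
\]
Say the order is $2,1,3$. Step 1 uses $0\in\partial f_2(0)$, so $x_2=0$. From now on the adversary knows that $f_2$ will not be sampled again, and pushes only along coordinates that $f_2$ alone charges. Step 2 uses $-\delta\mathbf e_{(2,2)}\in\partial f_1(0)$, so $x_3=\delta\eta_2\mathbf e_{(2,2)}$. At $x_3$ the first term of $f_3$ is at its minimum $0$, so step 3 may use $-\delta\mathbf e_{(2,3)}\in\partial f_3(x_3)$, and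
\[
x_4=\delta\eta_2\mathbf e_{(2,2)}+\delta\eta_3\mathbf e_{(2,3)},\qquad F(x_4)=\tfrac13f_2(x_4)=\tfrac13\,a\delta\sqrt{\eta_2^2+\eta_3^2}.
\]
By symmetry every order gives the same value, and no condition links $a$ to the stepsizes: the method never sees the slope $a$. With replacement, step 3 would draw the index $2$ with probability $\frac13$, and every subgradient of $f_2$ at $x_3$ has $(2,2)$-entry equal to $a$, because $f_2(x_3+s\mathbf e_{(2,2)})=f_2(x_3)+as$ for small $|s|$. That step pulls the iterate back.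
\end{example}

In general the adversary waits for $h$ positions and then pushes along coordinates charged by exactly the $h$ components already used. The gap at the end of the epoch is $\frac hn\,a\delta\,(\sum_{i>h}\eta_i^2)^{1/2}$ with $a$ and $\delta$ of order $G$. For a constant stepsize and $h\approx n/2$ this is of order $G^2\eta\sqrt n$, larger than the visible cost $G^2\eta$ by a factor $\sqrt n$.

\section{Lower bounds}\label{sec:lower}

Throughout this section $T=Kn$, the numbers $G,D>0$, $\mu\ge0$ and the stepsizes $\eta_1,\dots,\eta_T>0$ are fixed, and $\psi=\frac\mu2\|\cdot\|^2$. A subscript $(k,i)$ stands for the step $t=(k-1)n+i$. We construct four families of instances. Each yields an inequality that the stepsizes must satisfy if the gap is to be small, and a lemma on sequences shows that these inequalities are incompatible.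

\subsection{Four instances}

For this $\psi$ the step \eqref{eq:step} reads $x_{t+1}=(x_t-\eta_tg_t)/(1+\mu\eta_t)$. The shrinking factors are removed by rescaling: with
\[
\pi_t=\prod_{s<t}(1+\mu\eta_s)^{-1},\qquad \hat\eta_t=\frac{\eta_t}{\pi_t},\qquad X_t=\frac{x_t}{\pi_t},
\]
we have $X_{t+1}=(x_t-\eta_tg_t)/\pi_t=X_t-\hat\eta_tg_t$. For $\mu=0$, $\pi_t=1$ and nothing changes.

Call an instance \emph{standard} if every $f_j$ is $G$-Lipschitz on the whole space (so all subgradients have norm at most $G$, and we take $G_j=G$), $F\ge0=F(0)$, the minimizer $0$ is unique, and the starting point has norm $D$. All standard instances have the same parameters $n,T,\mu,\bar G,G,D$, so a stepsize rule cannot tell them apart. We say that a standard instance \emph{has gap at least $\varepsilon$} if some choice of subgradients gives $F(x_{T+1})\ge\varepsilon$ for all permutations. Each instance has a scalar coordinate $y$ with $y_1=D$, and all other coordinates start at $0$. Since $f_j$ and $\psi$ are sums of a function of $y$ and a function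 of the other coordinates, the two groups evolve independently. In Lemmas~\ref{lem:visible} and \ref{lem:hidden} the only role of $y$ is to make the initial distance equal to $D$; any subgradient may be used for it, and its contribution to $F$ is nonnegative.

The first instance says that the steps must be long enough in total to cover the distance $D$.

\begin{lemma}[short steps]\label{lem:short}
Let $\mu=0$ and $S=\sum_{t\le T}\eta_t$. Some standard instance has gap at least $\min\{GD/2,\ D^2/(4S)\}$.
\end{lemma}

\begin{proof}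
Let $f_j(y)=b|y|$ for all $j$, with $b=\min\{G,D/(2S)\}$. As long as $y_t>0$ we have $y_{t+1}=y_t-b\eta_t$, and $bS\le D/2$, so $y_t\ge D/2$ for all $t\le T+1$. The gap is at least $bD/2$.
\end{proof}

The second instance realizes the visible cost $\delta^2Q/S$ of Section~\ref{sec:toy}. The natural choice of slope is $a\|z\|$, but while $\|z_t\|$ is small a step along $-az_t/\|z_t\|$ could carry $z_t$ out of the orthant, where Lemma~\ref{lem:neg} does not apply. Rounding the norm near $0$ prevents this.

\begin{lemma}[visible displacement]\label{lem:visible}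
Let $\mu=0$, $S=\sum_{t\le T}\eta_t$ and $Q=\sum_{t\le T}\eta_t^2$. Some standard instance has gap at least $G^2Q/(36S)$.
\end{lemma}

\begin{proof}
Put $R=\sqrt Q\le S$, $\delta=G/2$, $\rho=\delta R/2$ and $a=\delta R/(4S)\le G/8$. Let $H(z)=\|z\|^2/(2\rho)$ for $\|z\|\le\rho$ and $H(z)=\|z\|-\rho/2$ otherwise. It is a convex nondecreasing function of $\|z\|$, hence convex, it vanishes only at $0$, and $\nabla H(z)=z/\max(\|z\|,\rho)$ has norm at most $1$. For all $j$ let
\[
f_j(z,y)=aH(z)+\delta\|z_-\|+\tfrac G4|y|,\qquad z\in\mathbb R^T .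
\]
The Lipschitz constant is at most $\frac G8+\frac G2+\frac G4\le G$, so the instance is standard. At step $t$ use the $z$-subgradient $a\nabla H(z_t)-\delta\mathbf e_t$. With $r_t=\|z_t\|$,
\[
z_{t+1}=c_tz_t+\delta\eta_t\mathbf e_t,\qquad c_t=1-\frac{a\eta_t}{\max(r_t,\rho)} .
\]
Since $a\eta_t\le aS=\delta R/4<\rho$, we have $c_t\in[0,1]$. By induction $z_t\ge0$ is supported on the coordinates $1,\dots,t-1$, so the choice is legitimate by Lemma~\ref{lem:neg}, and $r_{t+1}^2=c_t^2r_t^2+\delta^2\eta_t^2$. From $c_t\le1$ we get $r_t\le\delta R$ for all $t$. From $c_t^2\ge1-2a\eta_t/\max(r_t,\rho)$ we get $r_{t+1}^2\ge r_t^2-2a\eta_tr_t+\delta^2\eta_t^2$, and summing,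
\[
r_{T+1}^2\ge\delta^2R^2-2aS\,\delta R=\tfrac12\delta^2R^2 .
\]
Thus $r_{T+1}\ge\delta R/\sqrt2>\rho$, and the gap is at least
\[
a\Big(r_{T+1}-\frac\rho2\Big)\ge\frac{\delta R}{4S}\Big(\frac1{\sqrt2}-\frac14\Big)\delta R\ge\frac{\delta^2R^2}{9S}=\frac{G^2Q}{36S}.\qedhere
\]
\end{proof}

For $\mu>0$ the regularizer itself charges both the initial distance and the displacement, and one instance replaces the previous two. Define the weights
\begin{equation}\label{eq:weights}
w_0=\pi_{T+1},\qquad w_t=\mu\,\pi_{T+1}\hat\eta_t\quad(1\le t\le T).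
\end{equation}
Since $\mu\hat\eta_t=\pi_{t+1}^{-1}-\pi_t^{-1}$, the sum $\sum_{t\ge1}\mu\hat\eta_t$ telescopes to $\pi_{T+1}^{-1}-1$, and $\sum_{t=0}^Tw_t=1$. In fact $x_{T+1}=w_0x_1+\sum_{t\ge1}w_t(-g_t/\mu)$, so $w_t$ is the weight of step $t$ in the last iterate.

\begin{lemma}[strongly convex displacement]\label{lem:strong}
Let $\mu>0$. Some standard instance has gap at least $\frac\mu2w_0^2D^2+\frac{G^2}{2\mu}\sum_{t=1}^Tw_t^2$.
\end{lemma}

\begin{proof}
Let $f_j(z,y)=G\|z_-\|$ for all $j$, $z\in\mathbb R^T$. The minimizer $0$ is unique because $\mu>0$. Use $g_t=-G\mathbf e_t$. Then $z_t\ge0$ is supported on the coordinates $1,\dots,t-1$, so this is legitimate by Lemma~\ref{lem:neg}. At the end $z_{T+1}=\frac G\mu\sum_{t\ge1}w_t\mathbf e_t$ and $y_{T+1}=w_0D$, and $F\ge\psi$.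
\end{proof}

In the three instances above all components are equal, so the order of sampling plays no role. The fourth one generalizes Example~\ref{ex:three}. The set of the first $h$ indices is not known in advance, so we provide a block of coordinates for every $h$-subset of $[n]$; this is where we use that the dimension $d$ is unrestricted. If the displacement is created in an epoch $k<K$, the later epochs do sample the components that charge it, and the slope $a$ must again be small enough for the displacement to survive. The constraint, however, involves only the stepsizes \emph{after} epoch $k$.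

\begin{lemma}[hidden displacement]\label{lem:hidden}
Let $\mu\ge0$, $1\le k\le K$ and $1\le h<n$. Put $\hat Q=\sum_{i>h}\hat\eta_{k,i}^2$ and $\hat W=\sum_{t>kn}\hat\eta_t$. Some standard instance has gap at least
\[
\pi_{T+1}\,\frac{h\,G^2}{22\,n}\,\min\Big\{\sqrt{\hat Q},\ \frac{\hat Q}{\hat W}\Big\},
\]
where the second entry of the minimum is omitted if $k=K$.
\end{lemma}

\begin{proof}
The coordinates of $x$ are the pairs $(P,i)$ with $P\subset[n]$, $|P|=h$ and $h<i\le n$. Let $\delta=G/2$ and $a=\min\{G/4,\ \delta\sqrt{\hat Q}/(4\hat W)\}$, with $a=G/4$ if $k=K$. Then $a>0$. Let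
\[
f_j(x,y)=a\,\big\|(x_{P,i})_{P\ni j,\ i>h}\big\|+\delta\|x_-\|+\tfrac G4|y| .
\]
The Lipschitz constant is at most $a+\delta+\frac G4\le G$. If $F(x,y)=0$, then every $f_j$ vanishes, so $y=0$ and $x_{P,i}=0$ whenever $P$ contains some $j$, which holds for every $P$ since $h\ge1$. The instance is standard. We follow $X_t=x_t/\pi_t$, which has the same sign pattern, support and direction as $x_t$, and choose the $x$-subgradients as follows.

\emph{Before epoch $k$ and at positions $i\le h$ of epoch $k$.} Here $x_t=0$ and we use $0$. Let $P_*=\{\sigma_k(1),\dots,\sigma_k(h)\}$; it is known after position $h$, so the choices below are nonanticipative.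

\emph{Positions $i>h$ of epoch $k$.} The sampled index $j=\sigma_k(i)$ is not in $P_*$. By induction $x_t\ge0$ is supported on the coordinates $(P_*,i')$ with $i'<i$. None of these enters the first term of $f_j$, which is therefore at its minimum and has the subgradient $0$. By Lemma~\ref{lem:neg} we may use $-\delta\mathbf e_{(P_*,i)}$. At the end of the epoch, $X=\delta\sum_{i>h}\hat\eta_{k,i}\mathbf e_{(P_*,i)}$ has norm $\delta\sqrt{\hat Q}$.

\emph{Later epochs.} We show by induction that $X_t$ stays a positive multiple of this vector, with $\|X_t\|\ge\delta\sqrt{\hat Q}-a\sum_{kn<s<t}\hat\eta_s\ge\frac34\delta\sqrt{\hat Q}$; the last inequality holds because $a\hat W\le\frac14\delta\sqrt{\hat Q}$. If the sampled index $j$ is not in $P_*$, we use $0$ as above, and $X_{t+1}=X_t$. If $j\in P_*$, all nonzero coordinates of $x_t$ enter the first term of $f_j$, whose gradient is $aX_t/\|X_t\|$. We use it together with $0\in\partial(\delta\|\cdot_-\|)(x_t)$. Then $X_{t+1}=(1-a\hat\eta_t/\|X_t\|)X_t$, the factor is positive because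 $a\hat\eta_t\le\frac14\delta\sqrt{\hat Q}<\|X_t\|$, and the norm drops by $a\hat\eta_t$.

At the end each of the $h$ components with $j\in P_*$ is at least $a\|x_{T+1}\|=a\pi_{T+1}\|X_{T+1}\|$. So the gap is at least
\[
\frac hn\,a\,\pi_{T+1}\cdot\frac34\,\delta\sqrt{\hat Q}=\pi_{T+1}\frac hnG^2\min\Big\{\frac3{32}\sqrt{\hat Q},\ \frac3{64}\frac{\hat Q}{\hat W}\Big\},
\]
and $\frac3{64}\ge\frac1{22}$.
\end{proof}

\subsection{No stepsizes escape all four instances}

Two schedules for one epoch with $\mu=0$ show what to expect.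

\begin{example}[constant stepsize]\label{ex:const}
Let $K=1$, $n\ge2$, $\eta_t=\eta$ and $h=\lfloor n/2\rfloor$, so $h/n\ge\frac13$ and $n-h\ge n/2$. Lemma~\ref{lem:hidden} gives a gap of at least $G^2\eta\sqrt n/94$, and Lemma~\ref{lem:short} gives $GD/2$ or $D^2/(4n\eta)$. The larger of $G^2\eta\sqrt n/94$ and $D^2/(4n\eta)$ is at least their geometric mean, so some instance has gap at least $GD/(20\,n^{1/4})$.
\end{example}

One can evade this by stopping early, since the factor $h/n$ is small at the beginning of the epoch. Take $\eta=D/(G\sqrt m)$ for the first $m$ steps and negligible stepsizes afterwards. The bounds of Lemmas~\ref{lem:short} and \ref{lem:visible} are then of order $GD/\sqrt m$, and that of Lemma~\ref{lem:hidden}, with $h\approx m/2$, is of order $\frac mnG^2\eta\sqrt m=\frac mnGD$. They balance at $m=n^{2/3}$, with the value $GD\,n^{-1/3}$ of Theorem~\ref{thm:one}(a). The next lemma shows that no schedule does better. It concerns normalized stepsizes $w_{k,i}$ of total mass about $1$ and a normalized gap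 $\gamma$. Condition (S1) limits the mass in the first $m$ positions of an epoch, and (S2) limits the mass in the dyadic ranges of later positions.

\begin{lemma}\label{lem:weights}
Let $w_{k,i}>0$ for $k\in[K]$, $i\in[n]$, with $\frac12\le\sum_{k,i}w_{k,i}\le1$. Put $v_k=\sum_{l\ge k}\sum_iw_{l,i}$, $v_{K+1}=0$, and $Q_{k,h}=\sum_{i>h}w_{k,i}^2$. Let $\gamma>0$ satisfy
\begin{itemize}
\item[(S1)] $\sum_{k,i}w_{k,i}^2\le36\gamma$;
\item[(S2)] $\min\{\sqrt{Q_{k,h}},\ Q_{k,h}/v_{k+1}\}\le22n\gamma/h$ for all $k\in[K]$ and $1\le h<n$, the second entry being omitted if $k=K$.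
\end{itemize}
Then:
\begin{itemize}
\item[(i)] if $K=1$, $\gamma\ge\frac1{1152}n^{-2/3}$;
\item[(ii)] $\max\{1,n\gamma\}\ge n^{1/2^{K+1}}/(2\Lambda^2)$, where $\Lambda=91+5\log_2n$.
\end{itemize}
\end{lemma}

\begin{proof}
We first bound the mass $v_k-v_{k+1}$ of epoch $k$. Let $1\le m\le n$ be an integer. By the Cauchy--Schwarz inequality and (S1), $\sum_{i\le m}w_{k,i}\le6\sqrt{m\gamma}$. By (S2), $\sqrt{Q_{k,h}}$ is at most $22n\gamma/h$ or at most $\sqrt{22n\gamma v_{k+1}/h}$, hence at most their sum. So for each $h=m2^j<n$, $j\ge0$,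
\[
\sum_{h<i\le\min(2h,n)}w_{k,i}\le\sqrt{hQ_{k,h}}\le\frac{22n\gamma}{\sqrt m}2^{-j/2}+5\sqrt{n\gamma v_{k+1}} .
\]
These ranges cover the positions $i>m$, there are at most $1+\log_2n$ of them, and $22\sum_{j\ge0}2^{-j/2}\le22\cdot3.42\le76$. Therefore
\begin{equation}\label{eq:mass}
v_k-v_{k+1}\le6\sqrt{m\gamma}+\frac{76n\gamma}{\sqrt m}+5(1+\log_2n)\sqrt{n\gamma\,v_{k+1}} .
\end{equation}

(i) Take $m=\lceil n^{2/3}\rceil$, so $m\le n$ and $n^{2/3}\le m\le2n^{2/3}$. As $v_1\ge\frac12$ and $v_2=0$, one of the first two terms of \eqref{eq:mass} is at least $\frac14$. Thus $\gamma\ge\frac1{576m}\ge\frac1{1152}n^{-2/3}$ or $\gamma\ge\frac{\sqrt m}{304n}\ge\frac1{304}n^{-2/3}$.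

(ii) Let $B=\max\{1,n\gamma\}$. The rates \eqref{eq:sgd} correspond to $n\gamma$ of order $1$, where the first two terms of \eqref{eq:mass} balance at $m\approx\sqrt n$, so we take $m=\lceil\sqrt n\rceil\le2\sqrt n$. Then $6\sqrt{m\gamma}=6\sqrt{m/n}\sqrt{n\gamma}\le6\sqrt2\,Bn^{-1/4}$, and the first two terms sum to at most $85Bn^{-1/4}$. The last epoch thus has mass at most $85Bn^{-1/4}$, and going back one epoch costs a square root. We claim
\[
v_{K-j}\le B\Lambda^2n^{-2^{-j}/4}\qquad(0\le j\le K-1).
\]
For $j=0$ this is \eqref{eq:mass} with $v_{K+1}=0$. Suppose it holds for $j$. Since $v_{K-j}\le1\le B$, we have $v_{K-j}\le\sqrt{Bv_{K-j}}$, and $\sqrt{Bv_{K-j}}\le B\Lambda n^{-2^{-(j+1)}/4}$. By \eqref{eq:mass},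
\[
v_{K-j-1}\le85Bn^{-1/4}+(6+5\log_2n)\sqrt{Bv_{K-j}}\le Bn^{-2^{-(j+1)}/4}\big(85+\Lambda(\Lambda-85)\big),
\]
and $85+\Lambda(\Lambda-85)\le\Lambda^2$ because $\Lambda\ge1$. For $j=K-1$ the claim reads $\frac12\le v_1\le B\Lambda^2n^{-1/2^{K+1}}$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:one} and \ref{thm:many}]
(a) Let $\mu=0$ and let $\varepsilon$ be the largest of the finitely many lower bounds in Lemmas~\ref{lem:short}, \ref{lem:visible} and \ref{lem:hidden} (all $k,h$). Some standard instance has gap at least $\varepsilon$, so it suffices to bound $\varepsilon$ from below. If $\varepsilon\ge GD/2$, both claims hold, the second because $n^{1/2^{K+2}}\le\sqrt n$. Otherwise the bound of Lemma~\ref{lem:short} gives $D^2/(4S)\le\varepsilon$. Put $w_t=\eta_t/S$ and $\gamma=\varepsilon/(G^2S)$, so that $\sum_tw_t=1$ and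
\[
\gamma\le\frac{4\varepsilon^2}{G^2D^2},\qquad\text{that is,}\qquad\varepsilon\ge\frac{GD}2\sqrt\gamma .
\]
From $G^2Q/(36S)\le\varepsilon$ we get $\sum_tw_t^2=Q/S^2\le36\gamma$, which is (S1). In Lemma~\ref{lem:hidden}, $\sqrt{\hat Q}=S\sqrt{Q_{k,h}}$ and $\hat Q/\hat W=SQ_{k,h}/v_{k+1}$, so its bound being at most $\varepsilon$ is (S2). For $K=1$, Lemma~\ref{lem:weights}(i) and $2\sqrt{1152}<68$ give $\varepsilon\ge GD/(68n^{1/3})$. If $n^{1/2^{K+1}}>2\Lambda^2$, the right side of Lemma~\ref{lem:weights}(ii) exceeds $1$, so $n\gamma\ge n^{1/2^{K+1}}/(2\Lambda^2)$ and $\varepsilon\ge\frac{GD}{2\sqrt n}\cdot\frac{n^{1/2^{K+2}}}{\sqrt2\,\Lambda}$.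

(b) Let $\mu>0$ and let $\varepsilon$ be the largest of the lower bounds in Lemmas~\ref{lem:strong} and \ref{lem:hidden} (all $k,h$). Take the weights \eqref{eq:weights}. If $w_0\ge\frac12$, then $\varepsilon\ge\mu D^2/8$ by Lemma~\ref{lem:strong}. Otherwise $\frac12\le\sum_{t\ge1}w_t\le1$. Put $\gamma=\mu\varepsilon/G^2$. The bound of Lemma~\ref{lem:strong} gives $\sum_{t\ge1}w_t^2\le2\gamma$, hence (S1). In Lemma~\ref{lem:hidden}, $\pi_{T+1}\sqrt{\hat Q}=\sqrt{Q_{k,h}}/\mu$ and $\pi_{T+1}\hat Q/\hat W=Q_{k,h}/(\mu v_{k+1})$, which gives (S2). Lemma~\ref{lem:weights} bounds $\gamma$ as in (a), and $\varepsilon=G^2\gamma/\mu$.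
\end{proof}

\begin{remark}
The gaps hold for every realization of the permutations, so Theorems~\ref{thm:one} and \ref{thm:many} apply to any permutation-based order, not only to RR.
\end{remark}

\begin{remark}
The constants $G_j=G$ can be made tight. Let $L_j\le G$ be the supremum of the subgradient norms of $f_j$, and suppose that some $L_j<G$. Add a coordinate $s$ with $s_1=0$ and add $\nu_j|s|$ to $f_j$, where $\nu_j=(G^2-L_j^2)^{1/2}$. The supremum becomes $(L_j^2+\nu_j^2)^{1/2}=G$, the minimizer $0$ stays unique, and with the subgradient $0$ in this coordinate $s_t=0$ for all $t$.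
\end{remark}

\section{One epoch of random reshuffling}\label{sec:epoch}

From here on the instance and the choice of subgradients are arbitrary and the permutations are those of RR.

\subsection{The proximal step}

We use three standard facts. First, if $\phi$ is closed and $\lambda$-strongly convex with $\lambda>0$, it has a unique minimizer $p$, and $\phi(u)\ge\phi(p)+\frac\lambda2\|u-p\|^2$ for all $u$. Second, $f_j(x)-f_j(y)\le\langle g,x-y\rangle\le G_j\|x-y\|$ for $x\in\operatorname{dom}\psi$ and $g\in\partial f_j(x)$, so on the convex set $\operatorname{dom}\psi$, which contains all iterates, $f_j$ is $G_j$-Lipschitz and $f$ is $\bar G$-Lipschitz. Third, let $\operatorname{prox}_{\eta\psi}(w)$ be the minimizer of $\psi(x)+\frac1{2\eta}\|x-w\|^2$. Completing the square in \eqref{eq:step} gives $x_{t+1}=\operatorname{prox}_{\eta_t\psi}(x_t-\eta_tg_t)$, and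
\begin{equation}\label{eq:contr}
\|\operatorname{prox}_{\eta\psi}(w)-\operatorname{prox}_{\eta\psi}(w')\|\le\frac{\|w-w'\|}{1+\mu\eta}.
\end{equation}
Indeed, call the two points $p,p'$. Adding the first fact for $w$ at $u=p'$ and for $w'$ at $u=p$, with $\lambda=\mu+\frac1\eta$, gives $(1+\mu\eta)\|p-p'\|^2\le\langle p-p',w-w'\rangle$.

Consider step $t$, with sampled index $j$ and $\Delta=\|x_{t+1}-x_t\|$. The objective in \eqref{eq:step} is $(\mu+\frac1{\eta_t})$-strongly convex, so for $u\in\operatorname{dom}\psi$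
\begin{equation}\label{eq:three}
\psi(x_{t+1})-\psi(u)+\langle g_t,x_{t+1}-u\rangle\le\frac{\|u-x_t\|^2-(1+\mu\eta_t)\|u-x_{t+1}\|^2-\Delta^2}{2\eta_t}.
\end{equation}
Since $\langle g_t,x_{t+1}-u\rangle=\langle g_t,x_t-u\rangle+\langle g_t,x_{t+1}-x_t\rangle\ge f_j(x_t)-f_j(u)-G_j\Delta$,
\begin{equation}\label{eq:prox}
f_j(x_t)-f_j(u)+\psi(x_{t+1})-\psi(u)\le\frac{\|u-x_t\|^2-(1+\mu\eta_t)\|u-x_{t+1}\|^2}{2\eta_t}+G_j\Delta-\frac{\Delta^2}{2\eta_t}.
\end{equation}
This holds for every realization, so $u$ may be random. The index $j$ is uniform on $[n]$, also given the permutations of earlier epochs, so $\mathbb E(G_j+\bar G)^2\le2G^2+2\bar G^2\le4G^2$. Maximizing over $\Delta$ gives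
\begin{equation}\label{eq:quad}
\mathbb E\Big[(G_j+\bar G)\Delta-\frac{\Delta^2}{2\eta_t}\Big]\le\frac{\eta_t}2\,\mathbb E(G_j+\bar G)^2\le2\eta_tG^2 .
\end{equation}
Finally, \eqref{eq:three} with $u=x_t$ gives $\psi(x_{t+1})-\psi(x_t)\le G_j\Delta-\Delta^2/\eta_t$. Hence $F(x_{t+1})-F(x_t)\le(G_j+\bar G)\Delta-\Delta^2/\eta_t\le\frac{\eta_t}4(G_j+\bar G)^2$, and a single step does little harm:
\begin{equation}\label{eq:harm}
\mathbb EF(x_{t+1})\le\mathbb EF(x_t)+\eta_tG^2 .
\end{equation}

\subsection{Bias and variance within an epoch}\label{subsec:bias}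

In this subsection we fix a full epoch and condition on the permutations before it; $\mathbb E$ is the conditional expectation. Write $\sigma$ for the permutation of the epoch, which is still uniform, $x_1,\dots,x_{n+1}$ for its iterates, and $\eta_1\ge\dots\ge\eta_n$ for its stepsizes, which we assume \emph{nonincreasing}. Put $S=\sum_i\eta_i$ and $Q=\sum_i\eta_i^2$. The point $x_1$ is now deterministic, and $x_i$ is a function of $\sigma(1),\dots,\sigma(i-1)$.

To use \eqref{eq:prox} we need a lower bound for $\mathbb Ef_{\sigma(i)}(x_i)$. It cannot be close to $\mathbb Ef(x_i)$: in Example~\ref{ex:three} the sampled component vanishes at every step while $f$ grows. We therefore compare with $f$ at the \emph{mean} iterate. Let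
\[
z_i=\mathbb Ex_i,\qquad V_i=\mathbb E\|x_i-z_i\|^2,\qquad V^*=\max_{i\le n+1}V_i,\qquad \tau_i=\sqrt{\frac{i-1}{(n-i+1)(n-1)}}
\]
with $\tau_1=0$ also for $n=1$. Each $z_i$ is a finite convex combination of points of $\operatorname{dom}\psi$, so $z_i\in\operatorname{dom}\psi$.

\begin{lemma}[bias]\label{lem:bias}
For $1\le i\le n$, $\ \mathbb Ef_{\sigma(i)}(x_i)\ge f(z_i)-G\tau_i\sqrt{V_i}$.
\end{lemma}

\begin{proof}
For $i=1$ there is equality, so let $p=i-1\ge1$. Fix $\xi_j\in\partial f_j(z_i)$ for each $j$, let $\bar\xi=\frac1n\sum_j\xi_j$ and $\zeta_j=\xi_j-\bar\xi$. Then $\sum_j\zeta_j=0$ and $\frac1n\sum_j\|\zeta_j\|^2\le\frac1n\sum_j\|\xi_j\|^2\le G^2$. Since $z_i$ is deterministic, $\mathbb Ef_{\sigma(i)}(z_i)=f(z_i)$ and $\mathbb E\langle\bar\xi,x_i-z_i\rangle=0$, so the subgradient inequality gives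
\[
\mathbb Ef_{\sigma(i)}(x_i)\ge f(z_i)+\mathbb E\langle\zeta_{\sigma(i)},x_i-z_i\rangle .
\]
Let $P=\{\sigma(1),\dots,\sigma(p)\}$. Given $\sigma(1),\dots,\sigma(p)$, the point $x_i$ is fixed (this is where nonanticipation is used) and $\sigma(i)$ is uniform on $[n]\setminus P$. So $\zeta_{\sigma(i)}$ may be replaced by its conditional mean $Y=\frac1{n-p}\sum_{j\notin P}\zeta_j=-\frac1{n-p}\sum_{j\in P}\zeta_j$, and the last term is at least $-(\mathbb E\|Y\|^2)^{1/2}\sqrt{V_i}$. An index lies in $P$ with probability $\frac pn$, a pair of distinct indices with probability $\frac{p(p-1)}{n(n-1)}$, and $\sum_{j\ne j'}\langle\zeta_j,\zeta_{j'}\rangle=-\sum_j\|\zeta_j\|^2$. Hence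
\[
\mathbb E\Big\|\sum_{j\in P}\zeta_j\Big\|^2=\Big(\frac pn-\frac{p(p-1)}{n(n-1)}\Big)\sum_j\|\zeta_j\|^2=\frac{p(n-p)}{n(n-1)}\sum_j\|\zeta_j\|^2,
\]
and $\mathbb E\|Y\|^2\le\frac p{(n-p)(n-1)}G^2=\tau_i^2G^2$.
\end{proof}

The factor $\tau_i$ is about $n^{-1/2}$ in the middle of the epoch and equals $1$ at $i=n\ge2$, where the index is determined by the past. Since $\tau_1=0$ and $\tau_i\le(n-i+1)^{-1/2}$, we have $\sum_i\tau_i\le\sum_{r=1}^{n-1}r^{-1/2}\le2\sqrt n$. Chebyshev's sum inequality states that $\sum_ia_ib_i\le\frac1n\sum_ia_i\sum_ib_i$ if $(a_i)$ is nondecreasing and $(b_i)$ is nonincreasing. Applying it to $\tau_i$ and $\eta_i$, and using $S\le\sqrt{nQ}$,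
\begin{equation}\label{eq:cheb}
\sum_{i=1}^n\tau_i\eta_i\le\frac2{\sqrt n}\,S\le2\sqrt Q .
\end{equation}
This is the only use of monotonicity. Without it the Cauchy--Schwarz inequality gives only $\sqrt{(1+\ln n)Q}$, from $\sum_i\tau_i^2\le1+\ln n$.

\begin{lemma}[one epoch]\label{lem:epoch}
In the setting above:
\begin{itemize}
\item[(i)] $\sqrt{V^*}\le(2+\sqrt5)\,G\sqrt Q$, so $V^*\le18G^2Q$.
\item[(ii)] The numbers $b_i=4\eta_i^2G^2+2\eta_i\tau_iG\sqrt{V^*}$ satisfy $\sum_{i=1}^nb_i\le21G^2Q$, and for every deterministic $u\in\operatorname{dom}\psi$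
\[
(1+\mu\eta_i)\,\mathbb E\|u-x_{i+1}\|^2+2\eta_i\big(F(z_{i+1})-F(u)\big)\le\mathbb E\|u-x_i\|^2+b_i .
\]
\item[(iii)] For every such $u$ and $1\le j\le n$,
\[
\mathbb E\|u-x_{n+1}\|^2+2\sum_{i=j}^n\eta_i\big(F(z_{i+1})-F(u)\big)\le\mathbb E\|u-x_j\|^2+21G^2Q .
\]
\end{itemize}
\end{lemma}

\begin{proof}
(i) The mean minimizes $c\mapsto\mathbb E\|x_{i+1}-c\|^2$. Taking $c=\operatorname{prox}_{\eta_i\psi}(z_i)$ and using \eqref{eq:contr},
\[
V_{i+1}\le\mathbb E\|x_i-\eta_ig_i-z_i\|^2=V_i-2\eta_i\mathbb E\langle g_i,x_i-z_i\rangle+\eta_i^2\mathbb E\|g_i\|^2 .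
\]
Here $\mathbb E\|g_i\|^2\le\mathbb EG_{\sigma(i)}^2=G^2$, and by convexity and Lemma~\ref{lem:bias}, $\mathbb E\langle g_i,x_i-z_i\rangle\ge\mathbb Ef_{\sigma(i)}(x_i)-f(z_i)\ge-G\tau_i\sqrt{V_i}$. So $V_{i+1}\le V_i+2\eta_i\tau_iG\sqrt{V^*}+\eta_i^2G^2$. Since $V_1=0$, \eqref{eq:cheb} gives $V^*\le G^2Q+4G\sqrt Q\sqrt{V^*}$. Thus $y=\sqrt{V^*}/(G\sqrt Q)$ satisfies $y^2\le1+4y$, so $y\le2+\sqrt5$ and $y^2<18$.

(ii) By \eqref{eq:cheb} and (i), $\sum_ib_i\le4G^2Q+4(2+\sqrt5)G^2Q\le21G^2Q$. Take expectations in \eqref{eq:prox}. On the left, $\mathbb Ef_{\sigma(i)}(u)=f(u)$, Jensen's inequality gives $\mathbb E\psi(x_{i+1})\ge\psi(z_{i+1})$, and Lemma~\ref{lem:bias} together with $\|z_i-z_{i+1}\|\le\mathbb E\Delta$ gives $\mathbb Ef_{\sigma(i)}(x_i)\ge f(z_{i+1})-\bar G\,\mathbb E\Delta-G\tau_i\sqrt{V^*}$. Move the last two terms to the right, apply \eqref{eq:quad}, and multiply by $2\eta_i$.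

(iii) Drop the term $\mu\eta_i\mathbb E\|u-x_{i+1}\|^2\ge0$ in (ii) and sum over $i=j,\dots,n$.
\end{proof}

Measured at the means $z_i$, an epoch of RR therefore obeys the basic inequality of the subgradient method, with an error term of the usual order $G^2Q$. The loss occurs in passing from $z_i$ to $x_i$: the Lipschitz bound for $\mathbb Ef(x_i)-f(z_i)$ is $G\sqrt{V^*}\lesssim G^2\sqrt Q$, and the instance of Lemma~\ref{lem:hidden} has a gap of this order. The schedule must therefore drive $Q$ down before the end, without paying for the short steps.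

\section{Phases, the last epoch, and the schedule}\label{sec:phases}

We say that a random point is \emph{determined before} an epoch if it is a function of the permutations of earlier epochs. Such a point is deterministic under the conditioning of Section~\ref{subsec:bias} and may serve as $u$ in Lemma~\ref{lem:epoch}. In the statements of this section $\mathbb E$ is the full expectation.

\subsection{A good point close to the iterate}

The plan is to carry along an auxiliary point with small objective value that is close to the current iterate, and to use it as the comparison point for the next group of epochs.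

\begin{lemma}[phase]\label{lem:phase}
Consider a group of consecutive full epochs (a \emph{phase}) with stepsizes nonincreasing within each epoch. Let $S$ and $Q$ be the sums of $\eta_t$ and $\eta_t^2$ over the phase, and let $x_a$ and $x_b$ be its initial and final points. Let $u\in\operatorname{dom}\psi$ be determined before the phase. Then there is $v\in\operatorname{dom}\psi$, determined before the last epoch of the phase, with
\[
\mathbb EF(v)\le\mathbb EF(u)+\frac{\mathbb E\|u-x_a\|^2+21G^2Q}{2S},\qquad\mathbb E\|x_b-v\|^2\le39G^2Q .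
\]
\end{lemma}

\begin{proof}
For epoch $k$ of the phase let $S_k,Q_k$ be its sums, $x_{k,i}$ its iterates, and $z_{k,i}$ their conditional means given the earlier permutations. Let $u_k$ be a point of $\{z_{k,2},\dots,z_{k,n+1}\}$ with the smallest value of $F$; it is determined before epoch $k$. For $u'$ determined before epoch $k$, Lemma~\ref{lem:epoch}(iii) with $j=1$, followed by the full expectation, gives
\begin{equation}\label{eq:phase}
\mathbb E\|u'-x_{k,n+1}\|^2+2S_k\big(\mathbb EF(u_k)-\mathbb EF(u')\big)\le\mathbb E\|u'-x_{k,1}\|^2+21G^2Q_k .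
\end{equation}
Let $k_0$ be an epoch of the phase that minimizes the number $\mathbb EF(u_k)$, and let $v=u_{k_0}$. Summing \eqref{eq:phase} over the phase with $u'=u$ gives $2S(\mathbb EF(v)-\mathbb EF(u))\le\mathbb E\|u-x_a\|^2+21G^2Q$, the first claim.

For the second claim we use that after reaching $v$ the method finds nothing better, so it cannot move far from $v$. Condition on the permutations before epoch $k_0$; then $v=z_{k_0,j}$ for a fixed $j\ge2$. If $j=n+1$, the conditional expectation of $\|x_{k_0,n+1}-v\|^2$ is $V_{n+1}\le18G^2Q_{k_0}$. If $j\le n$, apply Lemma~\ref{lem:epoch}(iii) from position $j$ with $u=v$. All terms $F(z_{k_0,i+1})-F(v)$ are nonnegative, so the conditional expectation is at most $V_j+21G^2Q_{k_0}\le39G^2Q_{k_0}$. For each later epoch $k$ of the phase, \eqref{eq:phase} with $u'=v$ and $\mathbb EF(u_k)\ge\mathbb EF(v)$ shows that the expected squared distance to $v$ grows by at most $21G^2Q_k$.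
\end{proof}

\subsection{The last epoch}

At the end we need the value of $F$ at an iterate, not at a mean. In the last full epoch we run the argument of Lemma~\ref{lem:phase} on blocks of steps whose lengths halve down to $1$, with iterates $x_s$ as comparison points, so that the last comparison point is the current iterate itself. The difficulty is that $x_s$ depends on $\sigma(1),\dots,\sigma(s-1)$, so $\mathbb Ef_{\sigma(i)}(x_s)\ne\mathbb Ef(x_s)$. The discrepancy is proportional to $(s-1)/n$, like the factor $h/n$ in Lemma~\ref{lem:hidden}. We therefore use only the first $m$ positions and then almost freeze the iterate.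

\begin{lemma}[last epoch]\label{lem:last}
Let $q\ge1$ be an integer, $M=2^{q-1}$, $m=2M-1\le n$, and $\alpha>0$. In the last full epoch, which starts at $x_a$, use blocks $p=0,\dots,q-1$ of $\ell_p=M2^{-p}$ steps with stepsize $\alpha_p=\alpha2^{-p}$, in total $m$ steps. Use the stepsize $\alpha/n^2$ for all remaining steps up to $T$. If $u\in\operatorname{dom}\psi$ is determined before this epoch, then
\[
\mathbb EF(x_{T+1})\le\mathbb EF(u)+\frac{\mathbb E\|u-x_a\|^2}{2\alpha M}+\Big(22+\frac{200\,qM^{3/2}}n\Big)\alpha G^2 .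
\]
\end{lemma}

\begin{proof}
Condition on the earlier permutations and use the notation of Section~\ref{subsec:bias}, with $x_1=x_a$. The stepsizes are nonincreasing, because $\alpha_{q-1}=\alpha/M\ge\alpha/n^2$. The blocks contribute $\sum_p\ell_p\alpha_p^2=\alpha^2M\sum_p8^{-p}\le\frac87\alpha^2M$ to $Q$. The small steps of the epoch contribute at most $\alpha^2/n^3\le\alpha^2/8$ if $n\ge2$, and there are none if $n=1$. So $Q\le1.3\,\alpha^2M$, and Lemma~\ref{lem:epoch}(i) gives $\sqrt{V^*}\le\sqrt{18\cdot1.3}\,\alpha G\sqrt M\le5\alpha G\sqrt M$.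

\emph{Bias.} Let $1\le s\le i\le m$. Write $f(x_s)=\frac1n\sum_{r=1}^nf_{\sigma(r)}(x_s)$. Given $\sigma(1),\dots,\sigma(s-1)$, the point $x_s$ is fixed and all $\sigma(r)$ with $r\ge s$ have the same law as $\sigma(i)$. So
\[
\mathbb Ef(x_s)-\mathbb Ef_{\sigma(i)}(x_s)=\frac1n\sum_{r<s}\big(\mathbb Ef_{\sigma(r)}(x_s)-\mathbb Ef_{\sigma(i)}(x_s)\big).
\]
For every $r$, $|\mathbb Ef_{\sigma(r)}(x_s)-f(z_s)|=|\mathbb E[f_{\sigma(r)}(x_s)-f_{\sigma(r)}(z_s)]|\le\mathbb E[G_{\sigma(r)}\|x_s-z_s\|]\le G\sqrt{V^*}$. Each of the fewer than $2M$ summands is thus at most $2G\sqrt{V^*}$ in absolute value, and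
\begin{equation}\label{eq:beta}
|\mathbb Ef(x_s)-\mathbb Ef_{\sigma(i)}(x_s)|\le\beta:=\frac{20M^{3/2}}n\,\alpha G^2 .
\end{equation}

\emph{One step.} Let $i\le m$, and let $u'=u$ or $u'=x_s$ with $s\le i$. Then $\mathbb Ef_{\sigma(i)}(u')\le\mathbb Ef(u')+\beta$, and $\mathbb Ef_{\sigma(i)}(x_i)\ge\mathbb Ef(x_i)-\beta\ge\mathbb Ef(x_{i+1})-\bar G\,\mathbb E\Delta-\beta$ by \eqref{eq:beta} with $s=i$. Taking expectations in \eqref{eq:prox} and using \eqref{eq:quad},
\begin{equation}\label{eq:laststep}
\mathbb EF(x_{i+1})-\mathbb EF(u')\le\frac{\mathbb E\|u'-x_i\|^2-\mathbb E\|u'-x_{i+1}\|^2}{2\eta_i}+2\eta_iG^2+2\beta .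
\end{equation}

\emph{Blocks.} Block $p$ consists of the steps $a_p,\dots,a_{p+1}-1$, where $a_0=1$ and $a_q=m+1$. Let $s_p\in\{a_p+1,\dots,a_{p+1}\}$ minimize $\mathbb EF(x_s)$. Averaging \eqref{eq:laststep} over block $0$ with $u'=u$,
\[
\mathbb EF(x_{s_0})\le F(u)+\frac{\|u-x_a\|^2}{2\alpha M}+2\alpha G^2+2\beta .
\]
Let $p\ge1$ and $u'=x_{s_{p-1}}$. For the steps $i=s_{p-1},\dots,a_p-1$, which lie in block $p-1$, the left side of \eqref{eq:laststep} is nonnegative. There are at most $\ell_{p-1}$ such steps and the distance starts at $0$, so $\mathbb E\|u'-x_{a_p}\|^2\le4\ell_{p-1}\alpha_{p-1}(\alpha_{p-1}G^2+\beta)=16\ell_p\alpha_p(2\alpha_pG^2+\beta)$. Averaging \eqref{eq:laststep} over block $p$,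
\[
\mathbb EF(x_{s_p})-\mathbb EF(x_{s_{p-1}})\le8(2\alpha_pG^2+\beta)+2\alpha_pG^2+2\beta=18\alpha_pG^2+10\beta .
\]
The last block has length $1$, so $s_{q-1}=m+1$. Summing, with $\sum_{p\ge1}\alpha_p\le\alpha$, and taking the full expectation,
\[
\mathbb EF(x_{m+1})\le\mathbb EF(u)+\frac{\mathbb E\|u-x_a\|^2}{2\alpha M}+20\alpha G^2+10q\beta .
\]
Fewer than $2n$ steps remain, and by \eqref{eq:harm} they add at most $2n\cdot\alpha G^2/n^2\le2\alpha G^2$.
\end{proof}

\subsection{Halving and squaring}

Let $\eta_0$ be the main stepsize; the goal is a total error $O(G^2\eta_0)$. When Lemma~\ref{lem:phase} is applied to successive phases, with $u$ the point $v$ of the previous phase, a phase with sums $S,Q$ raises the expected value of the auxiliary point by at most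
\begin{equation}\label{eq:cost}
G^2\Big(19.5\,\frac{Q_{\rm prev}}S+10.5\,\frac QS\Big),
\end{equation}
where $Q_{\rm prev}$ belongs to the previous phase. Halving the length and the stepsize from phase to phase makes these costs summable and leads to a single epoch with $Q=\theta n\eta_0^2$ for some $\theta<1$. Lemma~\ref{lem:last} with $\alpha=\eta_0$ needs more. Its bias term is bounded for $M\approx\sqrt n$, and then its distance term $39G^2Q/(2\eta_0M)$ is $O(G^2\eta_0)$ only if $\theta\lesssim n^{-1/2}$. Further halving would take order $\log n$ epochs to get there. But an epoch with stepsize $a\eta_0$ costs $G^2\eta_0(19.5\,\theta/a+10.5\,a)$ by \eqref{eq:cost} and leaves $\theta'=a^2$. So $a$ may be almost as small as $\theta$, each epoch essentially squares $\theta$, and order $\log\log n$ epochs suffice. This is the counterpart of the square root per epoch in Lemma~\ref{lem:weights}(ii). Squaring contracts only from a small enough starting value; three extra halving epochs provide it.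

Recall $J=\lceil\log_2\max(1,\log_2n)\rceil$, so $2^J\ge\log_2n$. Given $\bar K\ge2J+6$ and $\eta_0>0$, let $\kappa=\bar K-3-J\ge\max\{3,\bar K/2\}$, let $l\ge0$ be the largest integer with $2^{l+1}\le\kappa$, and put
\[
N_0=\kappa-2^l\ge\frac\kappa2\ge\frac{\bar K}4,\qquad\theta_0=4^{-(l+3)},\qquad a_j=2^j\theta_{j-1},\quad\theta_j=a_j^2\quad(1\le j\le J).
\]
Let $q\ge1$ be the integer with $M=2^{q-1}\le\sqrt n<2M$. The \emph{schedule} $\mathcal S(\bar K,\eta_0)$ assigns the stepsizes of the last $\bar K$ full epochs and of the final incomplete epoch as follows.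
\begin{center}
\begin{tabular}{llll}
\hline
stage & phases & epochs per phase & stepsize\\
\hline
main & $j=0$ & $N_0$ & $\eta_0$\\
halving & $j=1,\dots,l$ & $N_j=2^{l-j}$ & $\eta_0 2^{-j}$\\
 & $j=l+1,l+2,l+3$ & $N_j=1$ & $\eta_0 2^{-j}$\\
squaring & $j=1,\dots,J$ & $1$ & $a_j\eta_0$\\
last & one full epoch and the rest & $1$ & Lemma~\ref{lem:last} with $q$, $\alpha=\eta_0$\\
\hline
\end{tabular}
\end{center}
The number of full epochs is $N_0+(2^l-1)+3+J+1=\kappa+3+J=\bar K$.

\begin{lemma}[schedule]\label{lem:schedule}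
Under $\mathcal S(\bar K,\eta_0)$ with $\bar K\ge2J+6$, if $x_a$ is the initial point of the main phase, then
\[
\mathbb EF(x_{T+1})-F_\star\le\frac{\mathbb E\|x_a-x_\star\|^2}{2N_0n\eta_0}+719\,G^2\eta_0 .
\]
\end{lemma}

\begin{proof}
\emph{Main phase.} Here $S=N_0n\eta_0$ and $Q/S=\eta_0$. Lemma~\ref{lem:phase} with $u=x_\star$ gives the first term and the cost $10.5\,G^2\eta_0$. We bound the costs \eqref{eq:cost} of the later phases.

\emph{Halving.} With $\eta^{(j)}=2^{-j}\eta_0$, phase $j$ has $Q/S=\eta^{(j)}$ and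
\[
\frac{Q_{\rm prev}}S=\frac{N_{j-1}n(\eta^{(j-1)})^2}{N_jn\eta^{(j)}}=2\,\frac{N_{j-1}}{N_j}\,\eta^{(j-1)} .
\]
By maximality of $l$, $\kappa<2^{l+2}$, so $N_0<3\cdot2^l$. Since $N_1\ge2^{l-1}$ (for $l=0$, $N_1=1$), we get $N_0/N_1\le6$. For $j\ge2$ the ratio $N_{j-1}/N_j$ is $2$ or $1$. Hence $\sum_jQ_{\rm prev}/S\le12\eta_0+4\eta_0(\frac12+\frac14+\cdots)=16\eta_0$ and $\sum_jQ/S\le\eta_0$, and the cost is at most $(19.5\cdot16+10.5)G^2\eta_0=322.5\,G^2\eta_0$. The last halving phase has $Q=n\eta_0^2\theta_0$.

\emph{Squaring.} Epoch $j$ has $Q_{\rm prev}=n\eta_0^2\theta_{j-1}$, $S=na_j\eta_0$ and $Q=n\eta_0^2\theta_j$, so $Q_{\rm prev}/S=2^{-j}\eta_0$ and $Q/S=a_j\eta_0$. Put $\varphi_j=4^{j+2}\theta_j$. Then $\varphi_j=4^{2j+2}\theta_{j-1}^2=\varphi_{j-1}^2$ and $\varphi_0=4^{-l-1}\le\frac14$. Consequently $a_j=\sqrt{\theta_j}\le2^{-j-2}$, the cost is at most $(19.5+10.5/4)G^2\eta_0\le22.2\,G^2\eta_0$, and $\theta_J\le\varphi_J\le4^{-2^J}\le n^{-2}\le n^{-1/2}$.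

\emph{Last epoch.} Lemma~\ref{lem:last} applies, since $2M-1\le2\sqrt n-1\le n$. Let $u$ be the point $v$ of the preceding phase, which has $Q=n\eta_0^2\theta_J$ (also for $J=0$). The expected squared distance from $u$ to the start of the last epoch is at most $39G^2n\eta_0^2\theta_J\le39G^2\eta_0^2\sqrt n$, and $2M>\sqrt n$, so the distance term is at most $39G^2\eta_0$. Since $n\ge M^2$, we have $qM^{3/2}/n\le q2^{-(q-1)/2}\le\frac32$: the values for $q=1,2,3$ are $1,\sqrt2,\frac32$, and the ratio $\frac{q+1}{q\sqrt2}$ of consecutive values is below $1$ for $q\ge3$. The remaining term is thus at most $322\,G^2\eta_0$.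

The costs add up to $10.5+322.5+22.2+39+322\le719$.
\end{proof}

\section{Proof of Theorem~\ref{thm:upper}}\label{sec:upperproof}

All stepsizes below depend only on $t,T,n,G,D$ and, in (b), on $\mu$. We use $Kn\le T<(K+1)n$.

\begin{proof}[Proof of (a)]
Use $\mathcal S(K,\eta_0)$ with $\eta_0=D/(G\sqrt T)$. Since $T<2Kn$, we have $N_0n\ge Kn/4\ge T/8$, so the first term in Lemma~\ref{lem:schedule} is at most $4D^2/(T\eta_0)=4GD/\sqrt T$. The second is $719\,GD/\sqrt T$.
\end{proof}

\begin{proof}[Proof of (c)]
We let the last full epoch do all the work. In the first $K-1$ epochs use the stepsize $D/(5GT)$. Lemma~\ref{lem:epoch}(iii) with $u=x_\star$, $j=1$ and $F(z_{i+1})\ge F_\star$, applied epoch by epoch, shows that the initial point $x_a$ of epoch $K$ satisfies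
\[
\mathbb E\|x_a-x_\star\|^2\le D^2+21G^2\,T\,\frac{D^2}{25G^2T^2}\le2D^2 .
\]
Let $q$ be the largest integer with $q2^{3(q-1)/2}\le n$, and $M=2^{q-1}$. Then $q\ge1$, and $2M-1\le n$: for $q=1$ this reads $1\le n$, and for $q\ge2$ we have $n\ge qM^{3/2}\ge2M$. Apply Lemma~\ref{lem:last} with $u=x_\star$ and $\alpha=D2^{-q/2}/G$. As $2M=2^q$ and $qM^{3/2}/n\le1$,
\[
\mathbb EF(x_{T+1})-F_\star\le\frac{2D^2}{\alpha2^q}+222\,\alpha G^2=224\,GD\,2^{-q/2}.
\]
By maximality $(q+1)2^{3q/2}>n$, so $2^{-q/2}\le(\frac{q+1}n)^{1/3}$, and $q+1\le2+\log_2n$ because $2^{q-1}\le n$.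
\end{proof}

\begin{proof}[Proof of (b)]
We want to apply Lemma~\ref{lem:schedule} with $\eta_0\approx1/(\mu T)$, and its first term is then of the right order only if the initial squared distance is $O(G^2\eta_0/\mu)$, up to a factor $1+\mu\eta_0n$. Strong convexity achieves this in two stages: the first epoch replaces $D$ by $O(G/\mu)$, and about half of the remaining epochs contract the distance geometrically.

\emph{Epoch 1.} Take $\eta_1=D/G$ and $\eta_t=1/(\mu n)$ for $2\le t\le n$. Because the $f_i$ are finite on $\mathbb R^d$, the subdifferential sum rule holds: $\partial F(x_\star)=\partial f(x_\star)+\partial\psi(x_\star)$ and $\partial f(x_\star)=\frac1n\sum_i\partial f_i(x_\star)$. As $0\in\partial F(x_\star)$ and $x_\star\in\operatorname{dom}\psi$, there is $g_\star$ with $\|g_\star\|\le\bar G$ and $-g_\star\in\partial\psi(x_\star)$. Then $x_\star$ minimizes both $\psi(x)+\langle g_\star,x\rangle$ and $\|x-x_\star\|^2$, so $x_\star=\operatorname{prox}_{\eta\psi}(x_\star-\eta g_\star)$ for all $\eta>0$. With $j_t$ the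 index of step $t$, \eqref{eq:contr} gives
\[
\|x_{t+1}-x_\star\|\le\frac{\|x_t-x_\star\|+\eta_t(G_{j_t}+\bar G)}{1+\mu\eta_t}.
\]
For $t=1$ the numerator is $\eta_1(G+G_{j_1}+\bar G)$, so $\|x_2-x_\star\|\le(G+G_{j_1}+\bar G)/\mu$. The other steps of the epoch have distinct indices and add at most $\frac1{\mu n}\sum_{t=2}^n(G_{j_t}+\bar G)\le2\bar G/\mu$. Thus $\|x_{n+1}-x_\star\|\le(4G+G_{j_1})/\mu$, and since $\mathbb EG_{j_1}^2=G^2$, the triangle inequality in $L^2$ gives $\mathbb E\|x_{n+1}-x_\star\|^2\le25G^2/\mu^2$.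

\emph{The next $N=\lfloor(K-1)/2\rfloor$ epochs.} Take the stepsize $\eta_0=\lambda/(\mu T)$ with $\lambda=32\ln(eT)$. Within one epoch, Lemma~\ref{lem:epoch}(ii) with $u=x_\star$ and $F(z_{i+1})\ge F_\star$ shows that $d_i=\mathbb E\|x_i-x_\star\|^2$ satisfies $d_{i+1}\le(d_i+b_i)/(1+\mu\eta_0)$. Hence an epoch multiplies the expected squared distance by at most $c=(1+\mu\eta_0)^{-n}$ and adds at most $21G^2n\eta_0^2$. By Bernoulli's inequality $c\le(1+\mu\eta_0n)^{-1}$, so $\frac1{1-c}\le\frac{1+\mu\eta_0n}{\mu\eta_0n}$. After $N$ epochs, at the point $x_a$,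
\[
\mathbb E\|x_a-x_\star\|^2\le c^N\,\frac{25G^2}{\mu^2}+\frac{21G^2\eta_0(1+\mu\eta_0n)}\mu .
\]
We claim $c^N\le\mu\eta_0$. This holds if $\mu\eta_0\ge1$. If $\mu\eta_0<1$, then $\ln(1+\mu\eta_0)\ge\mu\eta_0/2$ by concavity of the logarithm and $\ln2\ge\frac12$, and $nN\ge n\frac{K-2}2\ge n\frac{K+1}{16}\ge\frac T{16}$ because $K\ge13$. So $c^N\le e^{-\lambda/32}\le\frac1T=\frac{\mu\eta_0}\lambda\le\mu\eta_0$. Therefore $\mathbb E\|x_a-x_\star\|^2\le46G^2\eta_0(1+\mu\eta_0n)/\mu$.

\emph{The remaining epochs.} Their number is $\bar K=K-1-N\ge\frac{K-1}2\ge2J+6$. Use $\mathcal S(\bar K,\eta_0)$ with the same $\eta_0$. Here $N_0n\ge\frac{(K-1)n}8\ge\frac{(K+1)n}{16}\ge\frac T{16}$, so the first term in Lemma~\ref{lem:schedule} is at most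
\[
\frac{368\,G^2(1+\mu\eta_0n)}{\mu T}=368\,G^2\eta_0\Big(\frac1\lambda+\frac nT\Big)\le368\Big(\frac1{32}+\frac1{13}\Big)G^2\eta_0\le40\,G^2\eta_0 .
\]
In total the expected gap is at most $759\,G^2\eta_0=759\cdot32\,\ln(eT)\frac{G^2}{\mu T}\le25000\ln(eT)\frac{G^2}{\mu T}$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{LZ}
Zijian Liu and Zhengyuan Zhou,
\emph{Improved Last-Iterate Convergence of Shuffling Gradient Methods for Nonsmooth Convex Optimization},
arXiv:2505.23056 (2025).
\end{thebibliography}
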